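# Vanishing at infinity of Drinfeld quasi-modular forms: the bound $\nu_\infty(f)\le 2\,l\,(w-l)$

## 1. The half-plane, the parameter $u$, and the algebra $C[E,g,h]$

Let $q=p^e$ be a power of a prime $p$, $A=\mathbb F_q[\theta]$, $K=\mathbb F_q(\theta)$ with $|x|=q^{\deg_\theta x}$, $K_\infty=\mathbb F_q((1/\theta))$, and let $C$ be the completion of an algebraic closure of $K_\infty$. The Drinfeld upper half-plane is $\Omega=C\setminus K_\infty$. The groups $\Gamma=\mathrm{GL}_2(A)$ and $\Gamma_1=\mathrm{SL}_2(A)$ act on it by homographies. The letters $c,d$ denote the bottom row of the matrix $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ under discussion, and $|z|_{\rm im}=\inf_{x\in K_\infty}|z-x|$.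

**Definition 1.1 (the parameter at infinity).** Let $\tilde\pi$ be a fundamental period of the Carlitz module, $e_{\tilde\pi A}(x)=x\prod_{0\ne a\in A}\bigl(1-\frac{x}{\tilde\pi a}\bigr)$, and $u(z)=1/e_{\tilde\pi A}(\tilde\pi z)$. A function $f$ on $\Omega$ *has a $u$-expansion* if there is a power series $\sum_{j\ge0}a_ju^j$, convergent near $u=0$, with $f(z)=\sum_j a_ju(z)^j$ whenever $|z|_{\rm im}$ is large (equivalently, $|u(z)|$ is small).

*Example.* The function $e_{\tilde\pi A}$ is additive and $e_{\tilde\pi A}(\theta x)=\theta e_{\tilde\pi A}(x)+e_{\tilde\pi A}(x)^q$. Hence $u(z+a)=u(z)$ for $a\in A$, $u(\zeta z)=\zeta^{-1}u(z)$ for $\zeta\in\mathbb F_q^*$, and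
$$u(\theta z)=\frac{1}{\theta u^{-1}+u^{-q}}=\frac{u^q}{1+\theta u^{q-1}} ,$$
a power series in $u$ of order $q=|\theta|$. In general $e_{\tilde\pi A}(ax)$ is a polynomial of degree $|a|$ in $e_{\tilde\pi A}(x)$, so for $a\in A\setminus\{0\}$ the function $u(az)$ is a power series in $u$ of order $|a|$.

**Definition 1.2 (modular forms).** A *modular form of weight $k$ and type $m$ for $\Gamma$* is a rigid analytic function $F$ on $\Omega$ with a $u$-expansion such that $F(\gamma z)=(cz+d)^k(\det\gamma)^{-m}F(z)$ for $\gamma\in\Gamma$. If this is required only for $\gamma\in\Gamma_1$ (where the determinant disappears), we speak of a modular form of weight $k$ for $\Gamma_1$.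

*Example.* For $k\ge1$ the Eisenstein series
$$G_k(z)=\sum_{(a,b)\in A^2\setminus\{0\}}(az+b)^{1-q^k}$$
converges, because $|az+b|\to\infty$ as $\max(|a|,|b|)\to\infty$. The map $(a,b)\mapsto(a,b)\gamma$ permutes the nonzero pairs, so $G_k(\gamma z)=(cz+d)^{q^k-1}G_k(z)$. It is a modular form of weight $q^k-1$ and type $0$. Its value at infinity is the limit as $|z|_{\rm im}\to\infty$. For $a\ne0$ we have $|az+b|\ge|z|_{\rm im}$, so the terms with $a\ne 0$ contribute $0$, and since $\zeta^{1-q^k}=1$ for $\zeta\in\mathbb F_q^*$,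
$$G_k(\infty)=\sum_{b\ne0}b^{1-q^k}=-\sum_{b\ \mathrm{monic}}b^{1-q^k}.$$
This has absolute value $1$ (the term $b=1$ dominates), so $G_k(\infty)\neq0$.

We use the following textbook facts (Goss; Gekeler, *On the coefficients of Drinfeld modular forms*, Invent. Math. 93 (1988)).

* (F1) There are modular forms $g$ (weight $q-1$, type $0$) and $h$ (weight $q+1$, type $1$), algebraically independent over $C$. The modular forms for $\Gamma$ of all weights and types span $M:=C[g,h]$. One has $g=1+O(u)$, $h=-u+O(u^2)$, and $h$ has no zero on $\Omega$.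
* (F2) The false Eisenstein series $E=\sum_{a\ \mathrm{monic}}a\,u(az)=u+O(u^2)$ satisfies, with $\alpha=-1/\tilde\pi\ne0$ and for $\gamma\in\Gamma$,
$$E(\gamma z)=(cz+d)^2(\det\gamma)^{-1}\Bigl(E(z)+\alpha\frac{c}{cz+d}\Bigr).$$

Put $B=C[E,g,h]$. "Isobaric" means homogeneous for the weight ($E,g,h$ have weights $2,q-1,q+1$). $M_k$ is the part of $M$ of weight $k$.

**Lemma 1.3.** The modular forms of weight $k$ for $\Gamma_1$ are exactly the elements of $M_k$.

*Proof.* Let $F$ be such a form. For $\zeta\in\mathbb F_q^*$, $F(\zeta z)$ is again one: conjugating $\gamma$ by $\mathrm{diag}(\zeta,1)$ changes the bottom row to $(c/\zeta,d)$, and $(c/\zeta)(\zeta z)+d=cz+d$. Put $F_m(z)=-\sum_\zeta\zeta^mF(\zeta z)$ for $m$ mod $q-1$. Then $F_m(\zeta z)=\zeta^{-m}F_m(z)$ and $\sum_mF_m=-(q-1)F=F$. Since $\Gamma=\Gamma_1\cdot\{\mathrm{diag}(\zeta,1)\}$, $F_m$ is modular of type $m$ for $\Gamma$, and (F1) applies. The converse is clear. $\square$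

**Lemma 1.4.** A nonzero $F\in M_k$ has order in $u$ at most $k/(q+1)$, and $h^b\mid F$ holds exactly for $b\le$ this order.

*Proof.* Write $F=\sum c_{ab}g^ah^b$ with $a(q-1)+b(q+1)=k$. Each $b$ occurs at most once and $g^ah^b$ has order $b$. So the order of $F$ is the least $b$ with $c_{ab}\ne0$, and $b(q+1)\le k$. $\square$

**Lemma 1.5.** If a finite sum $\sum_{k,j}a_{k,j}E^j$ with $a_{k,j}\in M_{k-2j}$ vanishes on $\Omega$, then all $a_{k,j}=0$. Hence $E,g,h$ are algebraically independent, $B=M[E]$ is a UFD graded by the weight, and the degree in $E$ is well defined.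

*Proof.* Note $k\ge2j$ when $a_{k,j}\ne0$. Fix $z$ and evaluate the relation at $\gamma z$, $\gamma\in\Gamma_1$:
$$\sum_{k,j} a_{k,j}(z)\,(cz+d)^{k-j}\bigl(E(z)(cz+d)+\alpha c\bigr)^j=0 .$$
The left side is a polynomial in $(c,d)$ vanishing at all coprime pairs of $A^2$. For each $c\ne0$ infinitely many $d$ are coprime to $c$, so the polynomial is zero. In the independent variables $S=cz+d$, $T=c$ its component of degree $k$ is $\sum_ja_{k,j}(z)S^{k-j}(E(z)S+\alpha T)^j=0$. Put $S=1$: the powers of $E(z)+\alpha T$ are linearly independent, so $a_{k,j}(z)=0$. $\square$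

**Definition 1.6 (hyperderivatives).** The operators $D_m$ are defined by $f(z+\varepsilon)=\sum_{m\ge0}D_mf(z)\,\varepsilon^m$. They satisfy $D_iD_j=\binom{i+j}{i}D_{i+j}$ and the Leibniz rule $D_m(f_1f_2)=\sum_sD_sf_1\,D_{m-s}f_2$.

*Example.* $D_mx^s=\binom smx^{s-m}$ for $s\in\mathbb Z$. In characteristic $p$ one has $D_1x^p=\dots=D_{p-1}x^p=0$ but $D_px^p=1$, while the ordinary $p$-th derivative of $x^p$ is $0$.

**Lemma 1.7.** If $f$ has a $u$-expansion, so does $D_mf$, and its order in $u$ is at least that of $f$.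

*Proof.* Put $e(\varepsilon)=e_{\tilde\pi A}(\tilde\pi\varepsilon)$. By additivity $u(z+\varepsilon)=1/(u^{-1}+e(\varepsilon))=u/(1+u\,e(\varepsilon))$. If $f=\sum a_ju^j$, then for $|u|$ and $|\varepsilon|$ small
$$f(z+\varepsilon)=\sum_j\sum_r a_j\binom{-j}{r}u^{j+r}e(\varepsilon)^r .$$
Since $\varepsilon^r\mid e(\varepsilon)^r$, the coefficient of $\varepsilon^m$ is $D_mf=\sum_ja_ju^j\sum_{r\le m}\binom{-j}ru^r\,[\varepsilon^m]e(\varepsilon)^r$. $\square$

**Lemma 1.8.** Let $P$ be a power of $p$, and let $r=\sum_sa_sx^s$ be a Laurent series in characteristic $p$ (formal in $x$ or in $1/x$, or convergent on an annulus) with $D_mr=0$ for $1\le m<P$. Then $a_s=0$ unless $P\mid s$.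

*Proof.* We have $\binom sma_s=0$ for $1\le m<P$. If $P\nmid s$, write $s=p^is'$ with $p\nmid s'$, so $p^i<P$. From $(1+\varepsilon)^s=(1+\varepsilon^{p^i})^{s'}$ we read off $\binom s{p^i}=s'\ne0$ in $\mathbb F_p$. So $a_s=0$. $\square$

**Definition 1.9 (quasi-modular forms).** A rigid analytic $f:\Omega\to C$ is a *Drinfeld quasi-modular form* of weight $w$, type $m$ and depth $l$ if there are rigid analytic functions $f_0,\dots,f_l$ on $\Omega$, with $f_l\ne0$, each having a $u$-expansion, such that for all $\gamma\in\Gamma$, $z\in\Omega$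
$$f(\gamma z)=(cz+d)^w(\det\gamma)^{-m}\sum_{i=0}^lf_i(z)\Bigl(\frac c{cz+d}\Bigr)^i .$$

*Examples.* By (F2), $E$ has weight $2$, type $1$, depth $1$ (with $f_0=E$, $f_1=\alpha$). Next, let $G$ be modular of weight $k$ and type $0$. Differentiating $G(\gamma z)=(cz+d)^kG(z)$ gives
$$(D_1G)(\gamma z)=(cz+d)^{k+2}(\det\gamma)^{-1}\Bigl(D_1G+kG\,\frac{c}{cz+d}\Bigr),\tag{1.1}$$
so $D_1G$ is quasi-modular of weight $k+2$, type $1$, depth $1$ if $p\nmid k$ and $G\ne0$. Subtracting a multiple of (F2), we see that $D_1G-\frac k\alpha\,G\,E$ is modular of weight $k+2$, type $1$.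

By a result of Bosser and Pellarin, quasi-modular forms are isobaric elements of $B=C[E,g,h]$, and the depth is the degree in $E$. So a quasi-modular form of weight $w$ and depth $l$ is
$$f=\sum_{j=0}^lc_jE^j,\qquad c_j\in M_{w-2j},\quad c_l\ne0 .$$
As $M_k=0$ for $k<0$, we have $w\ge2l$. We always write $\mu=w-l$, so that $\mu\ge l$. Types play no role in the upper bound of Theorem A, which we prove for all nonzero isobaric elements of $B$.

**Definition 1.10 (order at infinity).** For $0\ne f\in B$, $\nu_\infty(f)$ is the order in $u$ of its $u$-expansion; $\nu_\infty(0)=\infty$.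

*Example.* $\nu_\infty(g)=0$, $\nu_\infty(h)=\nu_\infty(E)=1$. The sum $gE+h$ has order at least $2$, since the terms $u$ and $-u$ cancel. We compute its order in Section 3.

## 2. Bounding $\nu_\infty$ by depth times $w-l$

How far can a quasi-modular form vanish at infinity, in terms of its weight and depth? For modular forms, Lemma 1.4 gives the linear bound $w/(q+1)$. For positive depth the $c_j E^j$ can cancel to high order, and the question is:

*Is there a real number $c(q)>0$ such that every nonzero quasi-modular form $f$ of weight $w$ and depth $l\ge1$ satisfies $\nu_\infty(f)\le c(q)\,l\,(w-l)$?*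

The source of the problem is Vincent Bosser, Federico Pellarin, "Drinfeld $A$-quasi-modular forms", arXiv:1005.0098 (2010). The restriction $l\ge1$ is needed: $h$ has depth $0$ and order $1$. For $l\ge1$ the right side is positive, as $w-l\ge l$. The answer is yes.

**Theorem A.** Every nonzero quasi-modular form $f$ of weight $w$ and depth $l\ge1$ satisfies $\nu_\infty(f)\le2\,l\,(w-l)$.

**Theorem B.** If $1\le l\le q$, then $\nu_\infty(f)\le l(w-l)$. Equality holds iff $l=1$ and $f$ is a nonzero constant multiple of one of the forms $X_k$ ($k\ge0$) of Section 3, which have weight $q^k+1$, depth $1$ and $\nu_\infty(X_k)=q^k$. Hence the optimal constant $c^*(q)$ in the problem satisfies $1\le c^*(q)\le2$.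

**Proposition C.** For each fixed $l\ge1$ there are quasi-modular forms $f$ of depth $l$ and weight $w\to\infty$ with $\liminf\nu_\infty(f)/(l(w-l))\ge\frac{l+1}{l(q+1)}$.

The exact value of $c^*(q)$ is not determined here.

## 3. Weight $2$, weight $q+1$, and the forms $X_k$

*Weight $2$, depth $1$.* Here $f=cE+c_0$ with $c\in C^*$ and $c_0\in M_2$. As $2<q+1$, $M_2$ contains at most multiples of a power of $g$, of order $0$. So $\nu_\infty(f)\le1=l(w-l)$, with equality iff $f=cE$.

*Powers of $E$.* $E^l$ has weight $2l$ and order $l$, to be compared with $l(w-l)=l^2$.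

*Weight $q+1$, depth $1$.* Here $c_1\in M_{q-1}=Cg$, and $M_{q+1}$ is spanned by $h$ and, if $q-1\mid q+1$, a power of $g$. So $f=c\,gE+c'h+c''g^a$. If $\nu_\infty(f)\ge1$, then $c''=0$; if $\nu_\infty(f)\ge2$, the coefficient of $u$ forces $c'=c$. Thus every form of this kind of order $\ge2$ is a multiple of $gE+h$. Its order is found from the following family.

**Lemma 3.1 (the forms $X_k$).** For $k\ge0$ let $X_k=\sum_{a\ \mathrm{monic}}a\,u(az)^{q^k}$ (so $X_0=E$). Then $X_k=a_kE+b_k$ with $a_k\in M_{q^k-1}$, $b_k\in M_{q^k+1}$, $\nu_\infty(a_k)=0$. It is quasi-modular of weight $q^k+1$, type $1$, depth $1$, with $\nu_\infty(X_k)=q^k=l(w-l)$. Moreover $a_k=\tilde\pi^{-q^k}\alpha^{-1}G_k$ for $k\ge1$, and $X_k$ is irreducible in $B$.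

*Proof.* The term $a=1$ contributes $u^{q^k}$ and the others have order $q^k|a|>q^k$, so $\nu_\infty(X_k)=q^k$. For $k=0$ take $a_0=1$, $b_0=0$.

Let $k\ge1$. The logarithmic derivative of $e_{\tilde\pi A}(\tilde\pi z)=\tilde\pi z\prod_{a\ne0}(1-z/a)$ gives $\sum_{b\in A}\frac1{z+b}=\tilde\pi u(z)$. Since $D_1(az+b)^{1-q^k}=a(az+b)^{-q^k}$, Frobenius yields
$$D_1G_k=\sum_{a\ne0}a\sum_{b}(az+b)^{-q^k}=\tilde\pi^{q^k}\sum_{a\ne0}a\,u(az)^{q^k}=-\tilde\pi^{q^k}X_k .$$
In the last step we grouped the multiples $\zeta a$, $\zeta\in\mathbb F_q^*$, of a monic $a$, using $u(\zeta az)=\zeta^{-1}u(az)$ and $\sum_\zeta\zeta^{1-q^k}=q-1=-1$. The weight of $G_k$ is $q^k-1\equiv-1$ mod $p$, so by (1.1) $D_1G_k+\alpha^{-1}G_kE$ is modular of weight $q^k+1$ and type $1$. Hence $X_k=a_kE+b_k$ with $a_k=\tilde\pi^{-q^k}\alpha^{-1}G_k$, and $\nu_\infty(a_k)=0$ because $G_k(\infty)\ne0$.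

For the irreducibility put $\rho_k=a_kb_{k+1}-a_{k+1}b_k=a_kX_{k+1}-a_{k+1}X_k$, $k\ge0$. It lies in $M$, has weight $(q^k-1)+(q^{k+1}+1)=q^k(q+1)$ and order $\ge q^k$. It is nonzero: otherwise $a_kX_{k+1}=a_{k+1}X_k$, whose two sides have orders $q^{k+1}\ne q^k$. By Lemma 1.4 its order is exactly $q^k$ and $\rho_k/h^{q^k}$ has weight $0$, so $\rho_k$ is a constant times $h^{q^k}$. An irreducible common factor of $a_k,b_k$ would divide $\rho_k$, hence be $h$ up to a constant; but $\nu_\infty(a_k)=0$ excludes $h\mid a_k$. So $X_k$ is primitive of degree $1$ in $E$, hence irreducible in $M[E]$. $\square$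

Since $X_1$ has weight $q+1$, depth $1$ and order $q\ge2$, it is a constant multiple of $gE+h$. So $\nu_\infty(gE+h)=q$. The family $X_k$ shows that no constant $c(q)<1$ can work.

## 4. Eliminating $E$ against $X_j$: depth at most $q$

A form of positive depth can vanish a lot, but an element of $M$ cannot (Lemma 1.4). So a sensible plan is to eliminate $E$ between $f$ and a second form.

**Lemma 4.1 (elimination).** Let $f\in B$ be irreducible, isobaric of weight $w$ and $E$-degree $l\ge1$. Let $G\in B$ be isobaric of weight $w_G$ and $E$-degree $\le r$, $r\ge1$, with $f\nmid G$. Then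
$$\min(\nu_\infty(f),\nu_\infty(G))\le\frac{rw+lw_G-2lr}{q+1}.$$

*Proof.* Let $R\in M$ be the Sylvester resultant in $E$ of $f,G$ with formal degrees $(l,r)$. If $R=0$, there are $x,y\in\mathrm{Frac}(M)[E]$, not both zero, of degrees $\le r-1$ and $\le l-1$, with $xf+yG=0$. As $f$ is irreducible in the UFD $M[E]$, of positive degree, and $f\nmid G$, Gauss' lemma says that $f$ and $G$ are coprime over $\mathrm{Frac}(M)$. Since $f$ has exact degree $l$, $f\mid y$ forces $y=0$, then $x=0$, a contradiction. So $R\ne0$.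

Every monomial of $R$ is a product of $r$ coefficients of $f$ and $l$ coefficients of $G$ whose indices add up to $lr$. The coefficients of index $j$ have weights $w-2j$ and $w_G-2j$. So $R$ is isobaric of weight $rw+lw_G-2lr$. Finally $R=xf+yG$ with $x,y\in B$, so $\nu_\infty(R)\ge\min(\nu_\infty(f),\nu_\infty(G))$. Apply Lemma 1.4 to $R$. $\square$

**Lemma 4.2 (reduction to irreducible forms).** An isobaric $f$ of weight $w$ and depth $l\ge1$ factors as $f=f_0\prod_jf_j$ with $f_0\in M$ isobaric of weight $w_0\ge0$, and $f_j$ irreducible isobaric of weights $w_j$ and depths $l_j\ge1$. With $\mu_j=w_j-l_j\ge l_j$ one has $l=\sum l_j$, $w-l=w_0+\sum\mu_j$ and $\nu_\infty(f)\le\frac{w_0}{q+1}+\sum\nu_\infty(f_j)$.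

*Proof.* Factor $f$ in the UFD $B$ and collect in $f_0$ the factors of $E$-degree $0$. Factors of an isobaric element are isobaric: the products of the lowest and of the highest weight components of the factors are nonzero, and must have the same weight. Degrees, weights and orders add up. Use Lemma 1.4 for $f_0$. $\square$

**Proof of Theorem B (except $c^*(q)\le2$).** *Purpose: test an irreducible $f$ against the extremal forms $X_j$.* Let $f$ be irreducible isobaric, $1\le l\le q$, not a constant multiple of any $X_j$. As $X_j$ is irreducible, $f\nmid X_j$, and Lemma 4.1 with $r=1$, $w_G=q^j+1$ gives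
$$\min(\nu_\infty(f),q^j)\le\frac{lq^j+\mu}{q+1}\qquad(j\ge0).\tag{4.1}$$
Let $j\ge0$ be minimal with $(q+1-l)q^j>\mu$. It exists because $l\le q$. Then $q^j>\frac{lq^j+\mu}{q+1}$, so the minimum in (4.1) is $\nu_\infty(f)$ and $\nu_\infty(f)\le\frac{lq^j+\mu}{q+1}$.

If $j=0$, this is $<1$, so $\nu_\infty(f)=0<l\mu$. If $j\ge1$, minimality gives $q^j\le\frac{q\mu}{q+1-l}$, and
$$\nu_\infty(f)\le\frac{\mu}{q+1}\Bigl(\frac{lq}{q+1-l}+1\Bigr)=\frac{l(q-1)+q+1}{(q+1)(q+1-l)}\,\mu<l\mu .$$
The last inequality says that $l(q+1)(q+1-l)-l(q-1)-(q+1)>0$. This expression is concave in $l$ and equals $q^2-q>0$ at $l=1$ and $q-1>0$ at $l=q$.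

So for irreducible $f$ with $l\le q$ we have $\nu_\infty(f)\le l\mu$, with equality exactly for the multiples of the $X_k$ (where $l=1$, $\mu=q^k$). For general $f$ with $l\le q$, all $l_j\le q$ in Lemma 4.2, and
$$\nu_\infty(f)\le\frac{w_0}{q+1}+\sum l_j\mu_j\le l\Bigl(w_0+\sum\mu_j\Bigr)=l(w-l).$$
Equality forces $w_0=0$ and, since $\mu_j\ge1$, $l_j=l$ for all $j$. As $\sum l_j=l$ there is a single irreducible factor, it attains equality, and $f_0$ is a constant. So $f=cX_k$, $l=1$. Conversely $X_k$ attains equality, which gives $c^*(q)\ge1$. $\blacksquare$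

*Where this stops.* Inequality (4.1) says something about $\nu_\infty(f)$ only if $q^j>\frac{lq^j+\mu}{q+1}$, that is, $(q+1-l)q^j>\mu$. For $l\ge q+1$ the left side is $\le0$ and no $j$ helps. We need test forms adapted to $f$.

## 5. Eliminating against a derivative: two obstructions

Lemma 1.7 offers test forms that vanish as much as $f$ does: the $D_nf$. If $D_nf$ is in $B$ and $f\nmid D_nf$, Lemma 4.1 applies and the minimum is $\nu_\infty(f)$. Two things go wrong.

*The depth grows.* For $\gamma\in\Gamma_1$, differentiating $E(\gamma z)=(cz+d)^2E+\alpha c(cz+d)$ gives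
$$(D_1E)(\gamma z)=(cz+d)^4\Bigl(D_1E+2E\frac c{cz+d}+\alpha\Bigl(\frac c{cz+d}\Bigr)^2\Bigr):$$
depth $2$, not $1$. The results of Section 6 show that $D_nf\in B$ has $E$-degree at most $l+n$. With $r=l+n$, $w_G=w+2n$, Lemma 4.1 would give the bound $\frac{2l\mu+nw}{q+1}$, and the term $nw$ is too large unless $n$ is small.

*$f$ may divide many of its derivatives.* For $k\ge 1$, $u(a(z+\varepsilon))^{q^k}$ is a power series in $\varepsilon^{q^k}$, so $D_mX_k=0$ for $1\le m<q^k=\mu$. So the first useful $n$ can be as large as $\mu$ at least. No bound on $n$ independent of the weight is available.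

The way through has two parts. First, we correct $D_n$ to an operator $\partial_n$ that does not raise the depth; then $n$ enters Lemma 4.1 only through $2l(\mu+n)$. Second, we show that the first useful $n$ satisfies $n\le q\mu$. Together these give $\frac{2l(\mu+q\mu)}{q+1}=2l\mu$.

## 6. The polynomial $\Phi$ and the depth-preserving operators $\partial_n$

The source of both parts is a two-variable form of $f$. Let $f=\sum_{j=0}^lc_jE^j\in B$ be isobaric of weight $w$, $c_l\ne0$, $l\ge0$, $\mu=w-l$.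

**Definition 6.1.** Put $V=X-z$, $Y=E(z)(X-z)-\alpha$ and
$$\Phi(z,X)=\sum_{j=0}^lc_j(z)Y^jV^{l-j}=\sum_{i=0}^l\varphi_i(z)X^i .$$

The $\varphi_i$ are analytic on $\Omega$ and $\varphi_l=\sum c_jE^j=f$. As linear forms in $(X,1)$, $V$ and $Y$ have determinant $-\alpha\ne0$, so for each $z$ the $Y^jV^{l-j}$ form a basis of the polynomials of degree $\le l$ in $X$.

*Example.* For $l=1$, $\Phi=f\cdot(X-z)-\alpha c_1$. For $f=X_k$, $k\ge1$, we have $\alpha a_k=\tilde\pi^{-q^k}G_k$ and $X_k=-\tilde\pi^{-q^k}D_1G_k$, hence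
$$\Phi=-\tilde\pi^{-q^k}\bigl(D_1G_k\cdot(X-z)+G_k\bigr)=-\tilde\pi^{-q^k}\sum_{(a,b)\ne0}\frac{aX+b}{(az+b)^{q^k}},\tag{6.1}$$
because $a(X-z)+(az+b)=aX+b$. Here the $(az+b)^{q^k}$, and so both coefficients of $\Phi$, depend on $z$ only through $z^{q^k}$.

**Lemma 6.2.** For $\gamma\in\Gamma_1$,
$$\Phi(\gamma z,\gamma X)=(cz+d)^\mu(cX+d)^{-l}\,\Phi(z,X).\tag{6.2}$$

*Proof.* First, $V(\gamma z,\gamma X)=\gamma X-\gamma z=\frac{V}{(cz+d)(cX+d)}$. Then by (F2)
$$Y(\gamma z,\gamma X)=\frac{(cz+d)E\cdot(X-z)+\alpha c(X-z)-\alpha(cX+d)}{cX+d}=\frac{cz+d}{cX+d}\,Y,$$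
since $\alpha c(X-z)-\alpha(cX+d)=-\alpha(cz+d)$. As $c_j(\gamma z)=(cz+d)^{w-2j}c_j(z)$, the $j$-th summand is multiplied by $(cz+d)^{w-2j+j-(l-j)}(cX+d)^{-l}$, and the exponent is $w-l=\mu$. $\square$

**Definition 6.3.** Let $E'=E/\alpha$, so $E'(\gamma z)=(cz+d)^2E'(z)+c(cz+d)$ for $\gamma\in\Gamma_1$. With $\varepsilon=v/(1+E'v)$, i.e. $v=\varepsilon/(1-E'\varepsilon)$, define $\partial_n\Phi$ by
$$\Psi(z,v,X)=(1+E'v)^{-\mu}\,\Phi(z+\varepsilon,X)=\sum_n\partial_n\Phi(z,X)\,v^n .$$
Expanding $\Phi(z+\varepsilon,X)=\sum_mD_m\Phi\,v^m(1+E'v)^{-m}$, with $D_m$ acting on $z$ and $X$ constant,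
$$\partial_n\Phi=\sum_{m\le n}\binom{-\mu-m}{n-m}E'^{\,n-m}D_m\Phi ,\qquad \partial_nf:=\sum_{m\le n}\binom{-\mu-m}{n-m}E'^{\,n-m}D_mf .\tag{6.3}$$

*Example.* $\partial_1f=D_1f-\mu E'f$. For $f=E$: $\partial_1E=D_1E-E^2/\alpha$. By the next lemma this has $E$-degree $\le1$, so $D_1E$ has $E$-degree exactly $2$, in agreement with Section 5.

**Lemma 6.4.** For $\gamma\in\Gamma_1$,
$$\partial_n\Phi(\gamma z,\gamma X)=(cz+d)^{\mu+2n}(cX+d)^{-l}\,\partial_n\Phi(z,X).\tag{6.4}$$
Moreover $\partial_n\Phi=\sum_{j\le l}c_j^{(n)}Y^jV^{l-j}$ with $c_j^{(n)}\in M_{w+2n-2j}$. Consequently $\partial_nf=\sum_{j\le l}c_j^{(n)}E^j$ is an isobaric element of $B$ of weight $w+2n$ and $E$-degree $\le l$, and $\nu_\infty(\partial_nf)\ge\nu_\infty(f)$. Finally $D_nf\in B$, of $E$-degree $\le l+n$, so $B$ is stable under all $D_n$.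

*Proof.* **Step 1: transformation of the expansion variable.** We have $\gamma(z+\varepsilon)=\gamma z+\varepsilon'$ with $\varepsilon'=\frac{\varepsilon}{(cz+d)(cz+d+c\varepsilon)}$, so $\varepsilon'^{-1}=(cz+d)^2\varepsilon^{-1}+c(cz+d)$. Since $v^{-1}=\varepsilon^{-1}-E'$, the variable $v'$ belonging to $(\gamma z,\varepsilon')$ satisfies $v'^{-1}=(cz+d)^2v^{-1}$. Also $1+E'v=v/\varepsilon$, and
$$\frac{v'}{\varepsilon'}=\frac{v}{\varepsilon}\cdot\frac{cz+d+c\varepsilon}{cz+d}.$$
Applying (6.2) at the point $z+\varepsilon$,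
$$\Psi(\gamma z,v',\gamma X)=\Bigl(\frac v\varepsilon\Bigr)^{-\mu}\Bigl(\frac{cz+d+c\varepsilon}{cz+d}\Bigr)^{-\mu}(cz+d+c\varepsilon)^\mu(cX+d)^{-l}\Phi(z+\varepsilon,X)=(cz+d)^\mu(cX+d)^{-l}\Psi(z,v,X).$$
Comparing coefficients of $v^n$, with $v'=v/(cz+d)^2$, gives (6.4).

**Step 2: the coefficients are modular.** Write $\partial_n\Phi=\sum_jc_j^{(n)}Y^jV^{l-j}$ with $c_j^{(n)}$ analytic on $\Omega$. By (6.4), the transformation of $V$ and $Y$, and uniqueness, $c_j^{(n)}(\gamma z)=(cz+d)^{w+2n-2j}c_j^{(n)}(z)$. They have $u$-expansions: the coefficients $\psi_i$ of $\Phi=\sum\psi_i(X-z)^i$ lie in $B$; since $D_s(X-z)^i=(-1)^s\binom is(X-z)^{i-s}$, Leibniz and Lemma 1.7 show that the coefficients of $D_m\Phi$, hence of $\partial_n\Phi$, in powers of $X-z$ have $u$-expansions; and $(X-z)^i=V^i\bigl((EV-Y)/\alpha\bigr)^{l-i}$ converts to the basis $Y^jV^{l-j}$ using only $E$ and constants. By Lemma 1.3, $c_j^{(n)}\in M_{w+2n-2j}$.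

**Step 3: the leading coefficient.** The coefficient of $X^l$ in $\partial_n\Phi$ is $\partial_nf$ by (6.3), and is $\sum_jc_j^{(n)}E^j$. The order statement follows from (6.3) and Lemma 1.7. By (6.3), $D_nf=\partial_nf-\sum_{m<n}\binom{-\mu-m}{n-m}E'^{\,n-m}D_mf$, so by induction $D_nf\in B$ with $E$-degree $\le l+n$. $\square$

## 7. The first useful index $n$, and Theorem A from $n\le q\mu$

**Lemma 7.1.** Let $f\in B$ be irreducible isobaric of $E$-degree $l\ge1$ with $f\nmid\partial_nf$. Then $\nu_\infty(f)\le\frac{2l(\mu+n)}{q+1}$.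

*Proof.* Apply Lemma 4.1 with $G=\partial_nf$, $r=l$, $w_G=w+2n$. The weight is $lw+l(w+2n)-2l^2=2l(\mu+n)$, and the minimum is $\nu_\infty(f)$ by Lemma 6.4. $\square$

**Lemma 7.2.** Let $f$ be as above. If there is an $n\ge1$ with $f\nmid\partial_nf$, the least such $n$ is also the least $n\ge1$ with $f\nmid D_nf$, and conversely. This $n$ is a power of $p$.

*Proof.* By (6.3), $\partial_nf$ is $D_nf$ plus a $B$-linear combination of the $D_mf$, $0\le m<n$. So if $f\mid D_mf$ for $1\le m<n$, then $f\mid\partial_nf\iff f\mid D_nf$; induction gives the first claim. Let $n$ be the least index with $f\nmid D_nf$. By Leibniz the ideal $(f)$ is stable under $D_m$, $m<n$. If $n$ were not a power of $p$, let $i<n$ be the largest power of $p$ below $n$. By Lucas $\binom ni$ is, mod $p$, the leading base-$p$ digit of $n$, so it is nonzero, and $D_nf=\binom ni^{-1}D_iD_{n-i}f\in(f)$, a contradiction. $\square$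

**Proposition 7.3.** Let $f\in B$ be irreducible and isobaric, of weight $w$ and degree $l\ge1$ in $E$, $\mu=w-l$. Let $P$ be a power of $p$ such that $f\mid D_mf$ for all $1\le m<P$. Then $P\le q\mu$.

**Proof of Theorem A, given Proposition 7.3.** Let $f$ be irreducible isobaric with $l\ge1$. It cannot divide all $D_nf$, since then $P$ would be unbounded. The least $n\ge1$ with $f\nmid D_nf$ is a power of $p$, satisfies $f\nmid\partial_nf$, and Proposition 7.3 with $P=n$ gives $n\le q\mu$. By Lemma 7.1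
$$\nu_\infty(f)\le\frac{2l(\mu+q\mu)}{q+1}=2l\mu .$$
In general use Lemma 4.2:
$$\nu_\infty(f)\le\frac{w_0}{q+1}+2\sum l_j\mu_j\le2l\Bigl(w_0+\sum\mu_j\Bigr)=2l(w-l).\qquad\blacksquare$$
In particular $c^*(q)\le2$, which completes Theorem B. It remains to prove Proposition 7.3.

What should one look for? In the example (6.1) the coefficients $\varphi_i$ are functions of $z^{q^k}$. In general we shall see that the hypothesis makes every ratio $\varphi_i/\varphi_{i'}$ a function with only exponents divisible by $P$. So everything countable about the $\varphi_i$ (multiplicities of zeros, changes of slope) is divisible by $P$. On the other hand the weight $\mu$ in (6.2) limits how much there is to count. A sum of nonnegative multiples of $P$ that is bounded in terms of $\mu$ is either $0$, or gives a bound for $P$. To count, we cut a piece of $\Omega$ into annuli $q^n<|z|<q^{n+1}$ (edges) and the sets $\theta^nU$ between them (vertices).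

## 8. Slopes on annuli and reduction on the affinoid $U$

For (S1) and (S2) see e.g. Fresnel–van der Put, *Rigid Analytic Geometry and its Applications*, Ch. 2.

**Definition 8.1.** For an analytic $\varphi=\sum_sa_s(z-c)^s\ne0$ on $r_1<|z-c|<r_2$ put $|\varphi|_\rho=\max_s|a_s|\rho^s$.

*Example.* For $\varphi=z-z_0$ and $c=0$, $|\varphi|_\rho=\max(|z_0|,\rho)$: as a function of $\log\rho$ the slope goes from $0$ to $1$ at $\rho=|z_0|$, where there is one zero.

* (S1) $|\varphi|_\rho$ is multiplicative in $\varphi$ and equals $\sup_{|z-c|=\rho}|\varphi(z)|$ for $\rho\in|C^*|$. As a function of $y=\log_q\rho$, $\log_q|\varphi|_\rho$ is convex and piecewise linear, with locally finitely many breaks. Its slope at a non-break point is an exponent $s$ with $a_s\ne0$. Its slope jump at $\log_q\rho$ is the number of zeros, with multiplicity, on $|z-c|=\rho$.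

**Definition 8.2.** $U=\{|\zeta|\le1,\ |\zeta-b|\ge1\ \forall b\in\mathbb F_q\}\subset\Omega$, and $\mathfrak k$ is the residue field of $C$.

* (S2) The sup norm $\|\cdot\|_U$ on $\mathcal O(U)$ is multiplicative with values in $|C|$. Each element is uniquely of the form
$$\sum_{s\ge0}\alpha_s\zeta^s+\sum_{b\in\mathbb F_q,\,s\ge1}\beta_{b,s}(\zeta-b)^{-s}$$
with coefficients tending to $0$, and its norm is the maximal absolute value of the coefficients. The reduction $\bar\varphi$ of an element of norm $\le1$ lies in $\mathfrak k[t,1/(t^q-t)]$, where $t$ is the reduction of $\zeta$. The $D_m$ do not increase the norm and commute with reduction. If $\|\varphi\|_U=1$ and $Q\in\mathfrak k\setminus\mathbb F_q$, then $\mathrm{ord}_Q\bar\varphi$ is the number of zeros of $\varphi$ in the residue disc of $Q$.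

*Example.* $\varphi=\frac1\zeta+\frac1\theta\zeta^5$ has norm $1$ and reduction $1/t$, with $\mathrm{ord}_0\bar\varphi=-1$, $\mathrm{ord}_\infty\bar\varphi=1$. The next lemma predicts $|\varphi|_\rho=\rho^{-1}$ for $\rho$ close to $1$, on both sides. Indeed $q^{-1}\rho^5<\rho^{-1}$ there.

**Lemma 8.3 (from $U$ to the neighboring annuli).** Let $\varphi$ be analytic on $\Omega$, $\|\varphi\|_U=1$. For $c\in\mathbb F_q$, $|\varphi|_\rho=\rho^{\mathrm{ord}_c\bar\varphi}$ on $q^{-1}<|\zeta-c|=\rho<1$ for $\rho$ close to $1$. On $1<|\zeta|=\rho<q$, $|\varphi|_\rho=\rho^{-\mathrm{ord}_\infty\bar\varphi}$ for $\rho$ close to $1$. Without the normalization, $|\varphi|_\rho$ is $\|\varphi\|_U$ times the stated power of $\rho$, and tends to $\|\varphi\|_U$ as $\rho\to1$.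

*Proof.* A point of $K_\infty$ with $|\zeta|\le1$ has distance $\le q^{-1}$ to some $b\in\mathbb F_q$, so these annuli lie in $\Omega$. So does, for $r\in|C^*|$ with $q^{-1}<r<1$, the affinoid $\{|\zeta|\le1,\ |\zeta-b|\ge1\ (b\ne c),\ |\zeta-c|\ge r\}$. On it $\varphi$ has a Mittag-Leffler decomposition of the shape in (S2), with moreover $|\beta_{c,s}|r^{-s}\to0$. By uniqueness it restricts to the one on $U$, so all coefficients are $\le1$ in absolute value. Expand $\zeta^s$ and $(\zeta-b)^{-s}$, $b\ne c$, in powers of $\zeta-c$; the expansions have integral coefficients since $|b-c|=1$. We obtain the Laurent expansion $\sum a_s(\zeta-c)^s$ of $\varphi$ on $r\le|\zeta-c|<1$, with $|a_s|\le1$, and its reduction is the Laurent expansion of $\bar\varphi$ at $c$. So $s_0=\mathrm{ord}_c\bar\varphi$ is the least $s$ with $|a_s|=1$.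

Compare terms for $\rho\in[r,1)$. If $s>s_0$, then $|a_s|\rho^s\le\rho^s<\rho^{s_0}$. If $s<s_0$, then $|a_s|<1$. As $|a_s|r^{s-s_0}\to0$ for $s\to-\infty$, for all but finitely many $s<s_0$ we have $|a_s|\rho^{s-s_0}\le|a_s|r^{s-s_0}<1$ on all of $[r,1)$. For the finitely many others, $|a_s|\rho^{s-s_0}<1$ for $\rho$ close to $1$. So the term $s_0$ dominates. At $\infty$ argue in the same way on $\{|\zeta|\le r^{-1},\ |\zeta-b|\ge1\ \forall b\}$, expanding the $(\zeta-b)^{-s}$ in powers of $1/\zeta$. $\square$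

## 9. Proof of Proposition 7.3: slopes modulo $P$ along a half-line

If $P\le l$, then $P\le l\le\mu\le q\mu$. **From now on $P>l$.** Let $\mathcal A_n=\{q^n<|z|<q^{n+1}\}\subset\Omega$ for $n\ge0$, and $L_i(y)=\log_q|\varphi_i|_{q^y}$ on these annuli (only for $\varphi_i\ne0$; indices with $\varphi_i=0$ are omitted from all maxima).

**Step 1: everything countable is divisible by $P$.** *This step turns the hypothesis into congruences.*

For $1\le m<P$, $f\mid\partial_mf$ (as in Lemma 7.2) and $\deg_E\partial_mf\le l$, so $\partial_mf=\lambda_mf$ with $\lambda_m\in M_{2m}$. By Lemma 1.5, $c_j^{(m)}=\lambda_mc_j$ for all $j$, so $\partial_m\Phi=\lambda_m\Phi$. Solving (6.3) for $D_m\Phi$ inductively,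
$$D_m\varphi_i=\lambda_m'\varphi_i\qquad(0\le i\le l,\ 1\le m<P)\tag{9.1}$$
with $\lambda'_m$ analytic on $\Omega$ and independent of $i$. A ratio $r=\varphi_i/\varphi_{i'}$ therefore satisfies $D_mr=0$ for $1\le m<P$ wherever it is defined: by induction on $m$,
$$\lambda'_m\varphi_i=D_m(r\varphi_{i'})=r\lambda'_m\varphi_{i'}+\varphi_{i'}D_mr=\lambda_m'\varphi_i+\varphi_{i'}D_mr .$$

*The $\varphi_i$ have no common zero in $\Omega$, and the $c_j$ are not all divisible by $h$.* A common zero $z_0$ of the $\varphi_i$ is a common zero of all $c_j$, as the $Y^jV^{l-j}$ are a basis. The $c_j$ are isobaric polynomials in $(g,h)$, so they all vanish on the closure of $\{(s^{q-1}g(z_0),s^{q+1}h(z_0)):s\in C^*\}$ in the affine plane with coordinate ring $M$. It is an irreducible curve, since $h(z_0)\ne0$. Its equation is a nonconstant common factor in $M$ of all $c_j$, hence a factor of $f$. As $\deg_Ef\ge1$, this contradicts the irreducibility of $f$. A common factor $h$ is excluded in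 the same way.

*Zeros.* We claim
$$\text{every zero in }\Omega\text{ of a nonzero }\varphi_i\text{ has multiplicity divisible by }P.\tag{9.2}$$
At a zero $z_0$ choose $i_0$ with $\varphi_{i_0}(z_0)\ne0$. By Lemma 1.8 the power series of $\varphi_i/\varphi_{i_0}$ in $z-z_0$ has only exponents divisible by $P$; its order is that of $\varphi_i$.

*Slopes.* We claim
$$\text{on }\mathcal A_n\text{, all slopes of all }L_i\text{ lie in one residue class mod }P.\tag{9.3}$$
For fixed $i$ the jumps are multiples of $P$ by (S1) and (9.2). For two indices $i,i'$ take a thin annulus in $\mathcal A_n$ free of zeros of both. There $\varphi_i/\varphi_{i'}$ is analytic and its Laurent exponents are multiples of $P$ by Lemma 1.8. The slope of its $\log_q|\cdot|_\rho$ is one of these exponents, and by multiplicativity it is the difference of the slopes of $L_i$ and $L_{i'}$.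

**Step 2: vertices.** *This step attaches to each $\theta^nU$ a nonnegative multiple $\Delta_n$ of $P$ and relates it to slopes by symmetry.*

For $n\ge0$ put $\Phi^{(n)}(\zeta,x)=\Phi(\theta^n\zeta,\theta^nx)=\sum_i\varphi_i^{(n)}(\zeta)x^i$, that is, $\varphi_i^{(n)}(\zeta)=\theta^{ni}\varphi_i(\theta^n\zeta)$. Let $H_n=\log_q\max_i\|\varphi_i^{(n)}\|_U$. Scale $\Phi^{(n)}$ by a constant to maximal norm $1$, and let $\bar\Phi^{(n)}(t,x)=\sum_i\bar\varphi_i^{(n)}(t)x^i\ne0$ be the reduction. For $Q\in\mathbb P^1(\mathfrak k)$ let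
$$o_n(Q)=\min_i\mathrm{ord}_Q\bar\varphi_i^{(n)}\quad(\mathrm{ord}_Q0=\infty),\qquad\Delta_n=-\sum_{Q\in\mathbb P^1(\mathbb F_q)}o_n(Q).$$
Note that $o_n(Q)$ does not change if an invertible $\mathfrak k$-linear map of $\mathfrak k[x]_{\deg\le l}$ is applied to $\bar\Phi^{(n)}$.

*Claim:*
$$\Delta_n\in P\,\mathbb Z_{\ge0},\text{ and if }\Delta_n=0\text{ then }\bar\Phi^{(n)}=\xi_n(t)S_n(x)\text{ with }0\ne S_n\in\mathfrak k[x],\ \deg S_n\le l.\tag{9.4}$$
Drop the index $(n)$ and fix $i_1$ with $\bar\varphi_{i_1}\ne0$. As $\sum_Q\mathrm{ord}_Q\bar\varphi_{i_1}=0$,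
$$-\sum_{Q\in\mathbb P^1(\mathfrak k)}o_n(Q)=\sum_Q\max_i\bigl(-\mathrm{ord}_Q(\bar\varphi_i/\bar\varphi_{i_1})\bigr)\ge0,$$
each summand being $\ge0$ (take $i=i_1$). Also $o_n(Q)\ge0$ for $Q\notin\mathbb P^1(\mathbb F_q)$, because the $\bar\varphi_i$ lie in $\mathfrak k[t,1/(t^q-t)]$. Hence
$$\Delta_n=-\sum_{\text{all }Q}o_n(Q)+\sum_{Q\notin\mathbb P^1(\mathbb F_q)}o_n(Q)\ge0 .$$
If $\Delta_n=0$, both parts vanish, so no ratio $\bar\varphi_i/\bar\varphi_{i_1}$ has a pole on $\mathbb P^1$. All ratios are then constant, and $\xi_n=\bar\varphi_{i_1}$ works.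

For the divisibility: (9.1) persists, with other $\lambda'_m$, after substituting $z=\theta^n\zeta$ and scaling. So $\varphi_{i_1}D_m\varphi_i=\varphi_iD_m\varphi_{i_1}$ for $1\le m<P$, and this passes to the reductions. Put $r=\bar\varphi_i/\bar\varphi_{i_1}$. If $D_sr=0$ for $1\le s<m$, Leibniz gives $D_m\bar\varphi_i=rD_m\bar\varphi_{i_1}+\bar\varphi_{i_1}D_mr$; multiplying by $\bar\varphi_{i_1}$ and comparing, $\bar\varphi_{i_1}^2D_mr=0$. So $D_mr=0$ for $1\le m<P$, and by Lemma 1.8 (with expansions in $t-Q$, or in $1/t$ at $\infty$) the orders of $r$, if $r\ne0$, are multiples of $P$. Thus $o_n(Q)\equiv\mathrm{ord}_Q\bar\varphi_{i_1}$ mod $P$ for all $Q$. For $Q\notin\mathbb P^1(\mathbb F_q)$, $\mathrm{ord}_Q\bar\varphi_{i_1}$ is a number of zeros counted with multiplicity by (S2), hence in $P\mathbb Z$ by (9.2). As all the orders add up to $0$, $P\mid\Delta_n$. This proves (9.4).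

*Symmetry for $n\ge1$.* Put $a_n=-o_n(\infty)$ for $n\ge0$ and $b_n=o_n(0)$ for $n\ge1$. For $b\in\mathbb F_q$ apply (6.2) to the translation by $b\theta^n\in A$: $\Phi^{(n)}(\zeta+b,x+b)=\Phi^{(n)}(\zeta,x)$, and likewise for $\bar\Phi^{(n)}$. Since $x\mapsto x+b$ is invertible on polynomials, $o_n(b)=o_n(0)$. Hence
$$\Delta_n=a_n-q\,b_n\qquad(n\ge1).\tag{9.5}$$

*Symmetry for $n=0$.* Let $\gamma\in\mathrm{SL}_2(\mathbb F_q)$. It maps $U$ (the complement in $\mathbb P^1(C)$ of the residue discs of $\mathbb P^1(\mathbb F_q)$) onto itself, and $|c\zeta+d|=1$ on $U$. Pullback by $\gamma$ is an isometry of $\mathcal O(U)$ reducing to pullback by $\gamma$. So (6.2) reduces to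
$$(cx+d)^l\,\bar\Phi^{(0)}(\gamma t,\gamma x)=(ct+d)^\mu\,\bar\Phi^{(0)}(t,x).\tag{9.6}$$
The map $S(x)\mapsto(cx+d)^lS(\gamma x)$ is invertible on polynomials of degree $\le l$. For $c\ne0$ take orders at $t=\infty$: $o_0(\gamma\infty)=o_0(\infty)-\mu$. Here $\gamma\infty=a/c$ can be any $b\in\mathbb F_q$, so $o_0(b)=-a_0-\mu$ for all $b$, and
$$\Delta_0=a_0+q(a_0+\mu)=(q+1)a_0+q\mu.\tag{9.7}$$

*Example.* Take $f=X_k$, $k\ge1$, $P=q^k$, $l=1$, $\mu=q^k$. On $U$ one has $|a\zeta+b|=\max(|a|,|b|)$ for $a,b\in A$. So in (6.1), after removing the constant $-\tilde\pi^{-q^k}$, only $(a,b)\in\mathbb F_q^2$ survive reduction. Using $\sum_{\zeta\in\mathbb F_q^*}\zeta^{1-q^k}=-1$,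
$$\bar\Phi^{(0)}=-\Bigl(1+\sum_{\beta\in\mathbb F_q}\frac{x+\beta}{(t+\beta)^{q^k}}\Bigr).$$
Thus $o_0(b)=-q^k$ for $b\in\mathbb F_q$ and $o_0(\infty)=0$. So $a_0=0$ and $\Delta_0=q\cdot q^k$, a multiple of $P$, in agreement with (9.7).

**Step 3: edges.** *This step compares the slope leaving vertex $n$ with the slope arriving at vertex $n+1$.*

On $\mathcal A_n$, for $y\in(n,n+1)$, let
$$N_n(y)=\max_i\bigl(L_i(y)+ni\bigr),\qquad N_{n+1}(y)=\max_i\bigl(L_i(y)+(n+1)i\bigr).$$
Both are convex and piecewise linear, each of their slopes is a slope of some $L_i$, and $N_n\le N_{n+1}\le N_n+l$, since $0\le i\le l$.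

*Behavior near $y=n$.* With $z=\theta^n\zeta$ we have $L_i(y)+ni=\log_q|\varphi_i^{(n)}|_{q^{y-n}}$. By Lemma 8.3 on $1<|\zeta|<q$, those $\varphi_i^{(n)}$ of norm less than $q^{H_n}$ do not contribute near $y=n$, and the others contribute $H_n-(y-n)\,\mathrm{ord}_\infty\bar\varphi_i^{(n)}$. As $y>n$, the maximum is $H_n+(y-n)(-o_n(\infty))$: near $y=n$, $N_n$ is affine with slope $a_n$ and limit $H_n$.

*Behavior near $y=n+1$.* With $z=\theta^{n+1}\zeta$, Lemma 8.3 at $c=0$ on $q^{-1}<|\zeta|<1$ gives contributions $H_{n+1}+(y-n-1)\,\mathrm{ord}_0\bar\varphi_i^{(n+1)}$. As $y-n-1<0$, the smallest order wins: near $y=n+1$, $N_{n+1}$ is affine with slope $b_{n+1}$ and limit $H_{n+1}$.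

For $n<y<y'<n+1$, convexity gives
$$b_{n+1}(y'-y)\ge N_{n+1}(y')-N_{n+1}(y)\ge N_n(y')-N_n(y)-l\ge a_n(y'-y)-l .$$
Let $y\to n$, $y'\to n+1$: $b_{n+1}\ge a_n-l>a_n-P$. This is where $P>l$ is used. By (9.3), $b_{n+1}\equiv a_n$ mod $P$. So $b_{n+1}-a_n$ is a multiple of $P$ greater than $-P$. With (9.5),
$$e_n:=b_{n+1}-a_n\in P\,\mathbb Z_{\ge0}\ (n\ge0),\qquad a_n=q(a_{n-1}+e_{n-1})+\Delta_n\ge q\,a_{n-1}\ (n\ge1).\tag{9.8}$$

**Step 4: the cusp, and a bounded sum of multiples of $P$.** *By (9.8) a positive $a_1$ would grow exponentially; behavior at infinity forbids this.*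

*Size of $u$.* On $\mathcal A_n$ we have $|z|\notin q^{\mathbb Z}$, so $|1-z/a|=\max(1,|z/a|)$ and
$$|e_{\tilde\pi A}(\tilde\pi z)|=|\tilde\pi z|\prod_{0<|a|<|z|}|z/a| .$$
All factors of the product are $>1$, and the $q^n-1$ factors with $\deg a<n$ are $>q$ each. As $|z|>1$, $|u|\le C_0q^{-q^n}$ on $\mathcal A_n$, with $C_0=q/|\tilde\pi|$ independent of $n$. Moreover $|z|_{\rm im}=|z|$ there, so for $n$ large the $u$-expansions are valid on $\mathcal A_n$.

*Limit polynomial.* Write $\Phi(z,X)=\sum_i\psi_i(z)(X-z)^i$ and $T(W)=\sum_jc_j(\infty)(-\alpha)^jW^{l-j}=\sum_it_iW^i$. Since $Y=E\cdot(X-z)-\alpha$, $E=O(|u|)$ and $c_j(z)-c_j(\infty)=O(|u|)$, we get $\psi_i(z)-t_i=O(|u|)$. By Step 1 some $c_j$ is not divisible by $h$, so $c_j(\infty)\ne0$ by Lemma 1.4, and $T\ne0$. Let $\tau W^r$ be its leading term, $r\le l$.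

*Gauss norm.* Let $|z|=\rho\in(q^n,q^{n+1})$ and use the multiplicative norm $\sum\eta_iX^i\mapsto\max_i|\eta_i|q^{ni}$. Then $X-z$ has norm $\max(q^n,\rho)=\rho$. The norm of $\Phi(z,X)-T(X-z)$ is at most $C_1q^{-q^n}q^{(n+1)l}\to0$. For $n$ large the leading term of $T(X-z)$ strictly dominates, so its norm is $|\tau|\rho^r\ge|\tau|$. Hence for $n$ large
$$\max_i|\varphi_i(z)|q^{ni}=|\tau|\rho^r\qquad\text{for all }z\text{ with }|z|=\rho .$$
Taking the supremum over $|z|=\rho$ (for $\rho\in|C^*|$, then all $\rho$ by continuity), $N_n(y)=\log_q|\tau|+ry$ on $\mathcal A_n$. So $a_n=r\le l$ for $n$ large. But $a_n\ge q^{n-1}a_1$ by (9.8), so $a_1\ge1$ is impossible. As $a_1$ is an integer, $a_1\le0$.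

*Conclusion.* Insert $a_0=\frac{\Delta_0-q\mu}{q+1}$ from (9.7) into $0\ge a_1=q(a_0+e_0)+\Delta_1$:
$$\frac q{q+1}\Delta_0+q\,e_0+\Delta_1\le\frac{q^2\mu}{q+1}.\tag{9.9}$$
All of $\Delta_0,e_0,\Delta_1$ lie in $P\,\mathbb Z_{\ge0}$. If one of them is nonzero, the left side is at least $\frac q{q+1}P$, and $P\le q\mu$, as desired. (For $f=X_k$, $\Delta_0=q^{k+1}$ already gives equality in (9.9), so $e_0=\Delta_1=0$ there.)

**Step 5: $\Delta_0=e_0=\Delta_1=0$ is impossible.** *This step excludes the remaining case, by comparing which powers of $x$ occur at the two ends of the first edge.*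

Suppose all three vanish. By (9.4), $\bar\Phi^{(0)}=\xi_0(t)S_0(x)$ and $\bar\Phi^{(1)}=\xi_1(t)S_1(x)$. Let $\mathrm{supp}$ be the set of exponents with nonzero coefficient.

*Symmetry of $S_0$ and $S_1$.* By (9.6), $(cx+d)^lS_0(\gamma x)=\chi(\gamma)S_0(x)$ with constants $\chi(\gamma)\ne0$, for $\gamma\in\mathrm{SL}_2(\mathbb F_q)$. With $\gamma=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$: $x^lS_0(-1/x)=\chi(\gamma)S_0(x)$, so $\mathrm{supp}\,S_0$ is stable under $i\mapsto l-i$ and $\max\mathrm{supp}\,S_0\ge l/2$. With $\gamma=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, comparing leading coefficients, $S_0(x+1)=S_0(x)$. Similarly $\bar\Phi^{(1)}(t+b,x+b)=\bar\Phi^{(1)}(t,x)$ gives $S_1(x+b)=S_1(x)$ for all $b\in\mathbb F_q$.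

*Supports.* Since $e_0=0$, put $a=a_0=b_1$, and let $\kappa=H_1-H_0-a$.

* Let $i\in\mathrm{supp}\,S_0$. Then $\bar\varphi_i^{(0)}$ is a nonzero multiple of $\xi_0$, and $-\mathrm{ord}_\infty\xi_0=a_0=a$. By Lemma 8.3, $L_i$ starts on $\mathcal A_0$ at $y=0$ with value $H_0$ and slope $a$. By convexity its limit at $y=1$ is $\ge H_0+a$. As $N_1\ge L_i+i$, we get $H_1\ge H_0+a+i$, i.e. $i\le\kappa$.
* Let $i\in\mathrm{supp}\,S_1$. Then $\bar\varphi_i^{(1)}$ is a nonzero multiple of $\xi_1$, and $\mathrm{ord}_0\xi_1=b_1=a$. So $L_i+i$ ends on $\mathcal A_0$ at $y=1$ with value $H_1$ and slope $a$. By convexity its limit at $y=0$ is $\ge H_1-a$. As $N_0\ge L_i$, we get $H_0\ge H_1-a-i$, i.e. $i\ge\kappa$.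

Let $k_0=\min\mathrm{supp}\,S_1$. Then
$$k_0\ge\kappa\ge\max\mathrm{supp}\,S_0\ge l/2 .$$
On the other hand $x^{k_0}\mid S_1$, and $S_1$ is invariant under translations by $\mathbb F_q$, so $(x^q-x)^{k_0}\mid S_1$ and $qk_0\le l$. Hence $l/2\le k_0\le l/q\le l/2$. So all are equal: $q=2$ and $k_0=\kappa=\max\mathrm{supp}\,S_0=l/2$. By the symmetry $i\mapsto l-i$, $\mathrm{supp}\,S_0=\{l/2\}$, so $S_0$ is a constant times $x^{l/2}$ with $l/2$ a positive integer. This contradicts $S_0(x+1)=S_0(x)$. The proof of Proposition 7.3, and with it of Theorems A and B, is complete. $\blacksquare$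

## 10. Forms of large order in fixed depth: Proposition C

**Proof of Proposition C.** *Purpose: produce forms of depth $l$ with large order by counting dimensions.* Fix $l\ge1$ and let $w\to\infty$ with $(q-1)\mid w$. Consider the monomials $g^ah^bE^i$, $0\le i\le l$, of weight $w$ and type $0$. The type is $b+i$ mod $q-1$, so $b=(q-1)t-i$ with $t\in\mathbb Z$, and $a(q-1)+b(q+1)+2i=w$ becomes
$$a(q-1)=w+i(q-1)-(q^2-1)t .$$
As $(q-1)\mid w$, $a$ is an integer. The conditions $a,b\ge0$ say
$$\frac{i(q+1)}{q^2-1}\le t\le\frac{w+i(q-1)}{q^2-1},$$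
an interval of length $\frac{w-2i}{q^2-1}$, containing at least $\frac{w-2i}{q^2-1}-1$ integers. So the space spanned has dimension
$$N\ge\sum_{i=0}^l\Bigl(\frac{w-2i}{q^2-1}-1\Bigr)=\frac{(l+1)(w-l)}{q^2-1}-(l+1).$$

A form $f$ of type $0$ satisfies $f(\zeta z)=f(z)$ for $\zeta\in\mathbb F_q^*$. As $u(\zeta z)=\zeta^{-1}u(z)$, only exponents divisible by $q-1$ occur in its $u$-expansion. For $w$ large, $N\ge1$, and imposing the vanishing of the coefficients of $u^0,u^{q-1},\dots,u^{(N-2)(q-1)}$ ($N-1$ linear conditions) leaves an $f\ne0$ with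
$$\nu_\infty(f)\ge(N-1)(q-1)\ge\frac{(l+1)(w-l)}{q+1}-(q-1)(l+2).$$
If $f$ has depth $l'\le l$, then $fE^{l-l'}$ is quasi-modular of depth $l$, of weight $w'=w+2(l-l')\le w+2l$, and of at least the same order. Hence
$$\frac{\nu_\infty(fE^{l-l'})}{l(w'-l)}\ge\frac{\frac{(l+1)(w-l)}{q+1}-(q-1)(l+2)}{l(w+l)}\longrightarrow\frac{l+1}{l(q+1)}\qquad(w\to\infty).\qquad\blacksquare$$
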